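# Minimizing the intrinsic volumes of orthogonal cross-polytopes

## 1. The function $L(x,t)$ and a derivative formula built from it

For $x>0$ and $t>0$ put
$$L(x,t)=\int_0^t e^{x(t^2-y^2)/2}\,dy .$$
Since $t^2-y^2>0$ for $0\le y<t$, the function $x\mapsto L(x,t)$ is strictly increasing. It has a probabilistic meaning. Let $g$ be a standard Gaussian variable, $u>0$ and $x=u^{-2}$. The variable $u|g|$ has density $\sqrt{2/\pi}\,u^{-1}e^{-xt^2/2}$ at $t$, and
$$\mathbb P(u|g|\le t)=\sqrt{\tfrac2\pi}\,u^{-1}\int_0^te^{-xy^2/2}dy=\sqrt{\tfrac2\pi}\,u^{-1}e^{-xt^2/2}\,L(x,t).$$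
So $L(x,t)$ is the distribution function of $u|g|$ divided by its density.

We shall attach to a vector $u=(u_1,\dots,u_n)$ with positive coordinates a geometric quotient $Q_i(u)$, and set $x_j=u_j^{-2}$. The proof turns on the formula
$$\frac{\partial}{\partial x_1}\log Q_i^2=(\text{positive factor})\cdot\int_0^\infty \omega(t)\sum_{l=2}^nW_l(x,t)\,\bigl(L(x_1,t)-L(x_l,t)\bigr)\,dt,\tag{1}$$
in which $\omega>0$ and $W_l\ge0$. Suppose $x_1$ is the largest of the $x_j$. Then every difference on the right is nonnegative, so the derivative is nonnegative. If $x_1$ is the smallest, every sign reverses. Thus (1) says in which direction $Q_i$ moves when we push an extreme coordinate of $u$, and this is enough to find all minimizers of $Q_i$.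

Next we say what $Q_i$ is. Formula (1) is then proved in Sections 5 to 7.

## 2. Cross-polytopes, intrinsic volumes and the quotient $Q_i$

For $\lambda_1,\dots,\lambda_n\ge0$ the **orthogonal cross-polytope** is
$$C_n(\lambda_1,\dots,\lambda_n)=\mathrm{conv}(\pm\lambda_je_j:\ j=1,\dots,n),$$
with $(e_j)$ the standard basis of $\mathbb R^n$. For example, $C_2(\lambda_1,\lambda_2)$ is a rhombus with diagonals $2\lambda_1,2\lambda_2$, and $C_3(1,1,1)$ is the regular octahedron. If some $\lambda_j=0$, the body lies in a coordinate subspace.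

**Intrinsic volumes.** Let $\kappa_m=\pi^{m/2}/\Gamma(1+\frac m2)$ be the volume of the unit ball $B^m$. For a convex body $K\subset\mathbb R^n$ and $0\le i\le n$,
$$V_i(K)=\frac{\binom ni\kappa_n}{\kappa_i\kappa_{n-i}}\int_{\mathcal L_i^n}\mathrm{vol}_i(K|L)\,d\mu_i(L),$$
where $\mathcal L^n_i$ is the Grassmannian of $i$-dimensional linear subspaces with its Haar probability measure $\mu_i$, and $K|L$ is the orthogonal projection of $K$ onto $L$. Equivalently, the $V_i$ are the coefficients in Steiner's formula $\mathrm{vol}(K+\lambda B^n)=\sum_{i=0}^n\lambda^{n-i}\kappa_{n-i}V_i(K)$.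

As an example, let $K$ be an $a\times b$ rectangle in the plane. Then $\mathrm{vol}(K+\lambda B^2)=ab+2(a+b)\lambda+\pi\lambda^2$. Since $\kappa_0=1$, $\kappa_1=2$, $\kappa_2=\pi$, we read off $V_2=ab$, $V_1=a+b$ (half the perimeter) and $V_0=1$.

We use these textbook facts. The functional $V_i$ is homogeneous of degree $i$, it is continuous in the Hausdorff metric, it does not depend on the ambient dimension, and $V_i(K)=\mathrm{vol}_i(K)$ if $K$ lies in an $i$-dimensional subspace. Finally, for a polytope $P$,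
$$V_i(P)=\sum_{F}\gamma(F,P)\,\mathrm{vol}_i(F),\tag{2}$$
summed over the $i$-dimensional faces (Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, 2nd ed., Sect. 4.2). Here the **external angle** $\gamma(F,P)$ is the standard Gaussian measure of the normal cone
$$N(P,F)=\{y:\ \langle y,\cdot\rangle\text{ attains its maximum over }P\text{ at every point of }F\}$$
inside the linear span of that cone.

For the rectangle: at an edge the normal cone is a ray, so $\gamma=\frac12$, and (2) returns half the perimeter. At a vertex the normal cone is a quadrant, so $\gamma=\frac14$, and the four vertices give $V_0=1$.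

**The quotient.** Let $s_i$ be the $i$th elementary symmetric polynomial. For $u\in\mathbb R^n_+$ (nonnegative coordinates) put
$$Q_i(u)=\frac{V_i(C_n(u_1,\dots,u_n))}{\sqrt{s_i(u_1^2,\dots,u_n^2)}}.$$
We call $u$ **admissible** if $s_i(u_1^2,\dots,u_n^2)>0$, that is, if at least $i$ coordinates are nonzero. For $n=3$ and $i=2$, the vector $(1,1,0)$ is admissible and $(1,0,0)$ is not. We write $s_i(u^2)$ for $s_i(u_1^2,\dots,u_n^2)$.

The problem, from Gergely Ambrus, "Extremal cross-polytopes and Gaussian vectors", arXiv:1208.5923 (2012), is this: *for $1\le i\le n$, which vectors $u$ minimize $Q_i(u)$?*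

Three remarks will be used constantly. First, numerator and denominator are both homogeneous of degree $i$, so $Q_i(cu)=Q_i(u)$ for $c>0$. Second, deleting zero coordinates of $u$ changes neither $V_i(C_n(u))$ nor $s_i(u^2)$, hence not $Q_i$. Third, $Q_i$ is symmetric in the coordinates and continuous on the admissible set, because $u\mapsto C_n(u)$ is continuous in the Hausdorff metric and $s_i(u^2)>0$ there.

## 3. Few nonzero coordinates, and the octahedron

For a finite family $a$ and a set $E$ of indices write $a_E=\prod_{l\in E}a_l$ and $a(E)=\sum_{l\in E}a_l$. Write $[n]=\{1,\dots,n\}$.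

**Volume of a face.** Let all $u_j>0$ and $x_j=u_j^{-2}$. For $0\le i\le n-1$, the $i$-faces of $C_n(u)$ are the simplices $F=\mathrm{conv}(\varepsilon_ju_je_j:\ j\in I)$ with $|I|=i+1$ and $\varepsilon\in\{\pm1\}^I$. The simplex $\mathrm{conv}(0,F)$ has $(i+1)$-volume $u_I/(i+1)!$. The affine hull of $F$ is $\{y\in\mathbb R^I:\sum_{j\in I}\varepsilon_jy_j/u_j=1\}$, whose distance from $0$ is $\bigl(\sum_{j\in I}u_j^{-2}\bigr)^{-1/2}=x(I)^{-1/2}$. Since a pyramid has volume $\frac{1}{i+1}\cdot\text{height}\cdot\text{base}$,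
$$\mathrm{vol}_i(F)=\frac{u_I\sqrt{x(I)}}{i!}.$$

**Exactly $i$ nonzero coordinates.** After deleting zeros, $V_i(C_i(u))=\mathrm{vol}_i(C_i(u))=\frac{2^i}{i!}u_{[i]}$ and $s_i(u^2)=u_{[i]}^2$. So $Q_i=2^i/i!$.

**Exactly $i+1$ nonzero coordinates.** Delete zeros and work in $\mathbb R^{i+1}$. The $i$-faces are the $2^{i+1}$ facets, each with a ray as normal cone, so $\gamma=\frac12$. By (2), $V_i=\frac12\,2^{i+1}\,u_{[i+1]}\sqrt{x([i+1])}/i!$. On the other side, $s_i(u^2)=\sum_ju_{[i+1]}^2/u_j^2=u_{[i+1]}^2\,x([i+1])$. The quotient is again $2^i/i!$. We record both computations: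
$$\text{if }u\text{ has exactly }i\text{ or }i+1\text{ nonzero coordinates, then }Q_i(u)=\frac{2^i}{i!}.\tag{3}$$
For $n=2$, $i=1$ this says that half the perimeter of the rhombus is $2\sqrt{u_1^2+u_2^2}$, by Pythagoras.

So if $i\in\{n-1,n\}$, then $Q_i$ is constant. The first case with content is $n=3$, $i=1$. By (3), $Q_1(1,0,0)=Q_1(1,1,0)=2$. For the regular octahedron $C_3(1,1,1)$ there are $12$ edges of length $\sqrt2$. The two facets at an edge have unit normals such as $(1,1,1)/\sqrt3$ and $(1,1,-1)/\sqrt3$, with inner product $\frac13$, so the normal cone is a planar sector of angle $\arccos\frac13$ and $\gamma=\arccos(\frac13)/(2\pi)$. Hence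
$$Q_1(1,1,1)=\frac{12\sqrt2\,\arccos\frac13}{2\pi\sqrt3}=\frac{2\sqrt6}{\pi}\arccos\tfrac13\approx1.92<2 .$$
This suggests that equal coordinates minimize and that few nonzero coordinates maximize.

## 4. The theorems

Let $\Phi(t)=\sqrt{2/\pi}\int_0^te^{-y^2/2}dy=\mathbb P(|g|\le t)$.

**Theorem A.** Let $1\le i\le n$.

* If $i\in\{n-1,n\}$, then $Q_i(u)=2^i/i!$ for every admissible $u$, so every admissible vector is a minimizer.
* If $1\le i\le n-2$, the minimizers are exactly $u=(c,\dots,c)$, $c>0$ (on $S^{n-1}$: only $u=(\frac1{\sqrt n},\dots,\frac1{\sqrt n})$). The minimum is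
$$c_{n,i}=\frac{V_i(C_n(1,\dots,1))}{\sqrt{\binom ni}}=\frac{2^{i+1}(n-i)\sqrt{\binom ni}}{i!\sqrt{2\pi}}\int_0^\infty e^{-(i+1)t^2/2}\,\Phi(t)^{n-i-1}\,dt .$$

**Theorem B.** Let $1\le i\le n-2$.

1. (Monotonicity.) On $(0,\infty)^n$: if $u_1=\min_ju_j$ then $\partial_{u_1}Q_i\le0$; if $u_1=\max_ju_j$ then $\partial_{u_1}Q_i\ge0$. Both are strict unless all $u_j$ are equal. So the only critical points of $Q_i$ in $(0,\infty)^n$ are the vectors $(c,\dots,c)$.
2. (Sharp two-sided bound.) For all admissible $u\in\mathbb R^n_+$,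
$$c_{n,i}\sqrt{s_i(u^2)}\ \le\ V_i(C_n(u))\ \le\ \frac{2^i}{i!}\sqrt{s_i(u^2)} .$$
Equality holds on the left iff $u_1=\dots=u_n$, and on the right iff at most $i+1$ coordinates of $u$ are nonzero.
3. (Clipping.) Let $u$ be admissible, $\min_ju_j\le a\le b\le\max_ju_j$, $a>0$, and $\bar u_j=\min(\max(u_j,a),b)$. Then $Q_i(\bar u)\le Q_i(u)$, strictly unless $\bar u=u$.
4. For fixed $i$, $c_{n,i}$ is strictly decreasing in $n\ge i+1$, $c_{i+1,i}=2^i/i!$, and $c_{n,i}\le(4\pi\log2n)^{i/2}\big/\bigl(i!\sqrt{\binom ni}\bigr)\to0$. Also $c_{n,n-2}=\frac{2^{n-2}}{(n-2)!}\cdot\frac{2\sqrt2}{\pi}\sqrt n\,\arcsin\frac1{\sqrt n}$.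

(In part 4, $c_{i+1,i}$ denotes $V_i(C_{i+1}(1,\dots,1))/\sqrt{i+1}$.)

The case $i\in\{n-1,n\}$ of Theorem A is already proved: an admissible $u$ then has exactly $i$ or $i+1$ nonzero coordinates, and (3) applies.

## 5. Summing over faces: an integral formula for $V_i$

From here to the end of Section 7 fix $1\le i\le n-1$ and $u\in(0,\infty)^n$. Put
$$k=n-i\ge1,\qquad x_j=u_j^{-2},\qquad U=\prod_{j=1}^nu_j .$$

**Step 1: external angles.** The purpose is to make every term of (2) explicit. Let $F$ be the face given by $I$ and $\varepsilon$. The support function of $C_n(u)$ is $y\mapsto\max_ju_j|y_j|$, so a vector $y$ lies in the normal cone of $F$ exactly when the maximum is attained at all vertices of $F$: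
$$N(C_n(u),F)=\{y:\ \varepsilon_ju_jy_j=\tau\ (j\in I),\ \ u_l|y_l|\le\tau\ (l\notin I),\ \ \tau\ge0\}.$$
Its span has the orthogonal basis consisting of $w=(\varepsilon_j/u_j)_{j\in I}$, of length $\sqrt{x(I)}$, and the $e_l$ with $l\notin I$. So orthonormal coordinates are $r=\tau\sqrt{x(I)}$ and $y_l$, $l\notin I$. For given $\tau$, the Gaussian measure of $\{|y_l|\le\tau/u_l\}$ is $\Phi(\tau/u_l)$. Integrating over $r$ with density $\frac1{\sqrt{2\pi}}e^{-r^2/2}$ and substituting $r=t\sqrt{x(I)}$,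
$$\gamma(F,C_n(u))=\int_0^\infty\frac{\sqrt{x(I)}}{\sqrt{2\pi}}\,e^{-x(I)t^2/2}\prod_{l\notin I}\Phi(t/u_l)\,dt .$$

**Step 2: the formula for $V_i$.** We multiply by the face volume and sum. Abbreviate
$$L_l=L(x_l,t),\qquad \ell_l=x_lL_l,\qquad \omega(t)=e^{-t^2x([n])/2}.$$
By the computation in Section 1, $\Phi(t/u_l)=\sqrt{2/\pi}\,u_l^{-1}e^{-x_lt^2/2}L_l=\sqrt{2/\pi}\,u_l\,e^{-x_lt^2/2}\,\ell_l$. Each $I$ carries $2^{i+1}$ sign choices, and $E=[n]\setminus I$ has $n-i-1=k-1$ elements. Thus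
$$V_i(C_n(u))=\sum_{I}\frac{2^{i+1}u_I\,x(I)}{i!\sqrt{2\pi}}\int_0^\infty e^{-x(I)t^2/2}\Bigl(\frac2\pi\Bigr)^{\frac{k-1}2}u_E\,e^{-x(E)t^2/2}\,\ell_E\,dt .$$
Here $u_Iu_E=U$ and the exponentials multiply to $\omega$. So
$$V_i(C_n(u))=A\,U\,Z(x),\qquad Z(x)=\int_0^\infty\omega\sum_{E\subset[n],\,|E|=k-1}x([n]\setminus E)\,\ell_E\,dt,\qquad A=\frac{2^{i+1}(2/\pi)^{(k-1)/2}}{i!\sqrt{2\pi}} .\tag{4}$$
The denominator is $s_i(u^2)=\sum_{|J'|=i}u_{J'}^2=U^2\sum_{|J'|=i}x_{[n]\setminus J'}=U^2s_k(x)$. Hence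
$$Q_i(u)=A\,\frac{Z(x)}{\sqrt{s_k(x)}} .\tag{5}$$
This is why we use the variables $x_j=u_j^{-2}$: the product $U$ has canceled.

**The constant $c_{n,i}$.** For $u=(1,\dots,1)$ the sum over faces has $2^{i+1}\binom n{i+1}$ equal terms, each with $x(I)=i+1$, so
$$V_i(C_n(1,\dots,1))=2^{i+1}\binom n{i+1}\frac{i+1}{i!\sqrt{2\pi}}\int_0^\infty e^{-(i+1)t^2/2}\Phi(t)^{n-i-1}dt .$$
Since $\binom n{i+1}(i+1)=\binom ni(n-i)$, dividing by $\sqrt{\binom ni}$ gives the integral expression for $c_{n,i}$ in Theorem A.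

## 6. Differentiating $Z$, and an exact derivative that must be removed

We want the sign of $\partial_{x_1}Q_i$. Let $J=\{2,\dots,n\}$, $X=x(J)$, and
$$T_j=\sum_{E\subset J,\,|E|=j}\ell_E,\qquad R_j=\sum_{E\subset J,\,|E|=j}x(J\setminus E)\,\ell_E,\qquad \sigma_j=s_j(x_J).$$
Conventions: $s_0=1$, and $s_j$ of $p$ variables is $0$ for $j<0$ or $j>p$; also $T_j=R_j=0$ for $j<0$. None of $T_j,R_j,\sigma_j$ depends on $x_1$.

**Step 3: isolating $x_1$.** In (4) the sets $E\not\ni1$ have $x([n]\setminus E)=x_1+x(J\setminus E)$, while for $E=\{1\}\cup E'$ we have $x([n]\setminus E)=x(J\setminus E')$ and $\ell_E=\ell_1\ell_{E'}$ with $|E'|=k-2$. Therefore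
$$Z=\int_0^\infty\omega\,\bigl[R_{k-1}+x_1T_{k-1}+\ell_1R_{k-2}\bigr]\,dt .\tag{6}$$

**Step 4: derivatives of $L$.** Write $L=e^{xt^2/2}\int_0^te^{-xy^2/2}dy$. Then $\partial_tL=1+txL$. Integration by parts gives $\int_0^ty^2e^{-xy^2/2}dy=\frac1x\bigl(-te^{-xt^2/2}+\int_0^te^{-xy^2/2}dy\bigr)$, so
$$2\,\partial_xL=t^2L-e^{xt^2/2}\int_0^ty^2e^{-xy^2/2}dy=t^2L+\frac{t-L}x .$$
Consequently
$$\partial_tL=1+txL,\qquad 2\,\partial_x(xL)=2L+2x\,\partial_xL=L+t+t^2xL .\tag{7}$$

**Step 5: differentiation under the integral.** We need a dominating function. Fix $\delta\in(0,1)$ and let $x\in[\delta,\delta^{-1}]^n$. Since $L_l\le te^{x_lt^2/2}$, for every $E\subset[n]$ with $|E|\le k-1$,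
$$\omega\prod_{l\in E}L_l\ \le\ t^{|E|}e^{-x([n]\setminus E)t^2/2}\ \le\ t^{|E|}e^{-\delta(i+1)t^2/2},$$
because $[n]\setminus E$ has at least $i+1$ elements. By (6) and (7), the integrand of $Z$ and its $x_1$-derivative are finite sums of terms of the form (coefficient bounded on the box) $\times$ (power of $t$) $\times\,\omega\prod_{l\in E}L_l$ with $|E|\le k-1$. So both are dominated, uniformly on the box, by a polynomial in $t$ times $e^{-\delta(i+1)t^2/2}$. Hence we may differentiate under the integral, and the derivative is continuous in $x$. By symmetry this holds for every variable, so $Z\in C^1((0,\infty)^n)$.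

**Step 6: the raw derivative.** Use $2\partial_{x_1}\omega=-t^2\omega$ and (7) for $\ell_1=x_1L_1$:
$$2\,\partial_{x_1}Z=\int_0^\infty\omega\bigl[-t^2(R_{k-1}+x_1T_{k-1}+\ell_1R_{k-2})+2T_{k-1}+(L_1+t+t^2\ell_1)R_{k-2}\bigr]dt .$$
The terms $\mp t^2\ell_1R_{k-2}$ cancel, and we sort the rest:
$$2\,\partial_{x_1}Z=\int_0^\infty\omega\,[T_{k-1}+L_1R_{k-2}]\,dt+\int_0^\infty\omega P\,dt,\qquad P=T_{k-1}+tR_{k-2}-t^2R_{k-1}-x_1t^2T_{k-1}.\tag{8}$$

**Where the direct approach stops.** The natural plan is to form $\partial_{x_1}\log Q_i^2=2\,\partial_{x_1}Z/Z-\sigma_{k-1}/s_k(x)$, put everything over one integral sign, and show that the integrand is nonnegative for each $t$ when $x_1$ is the largest variable. With (8) as it stands this cannot work. Look at $k=1$. Then $T_0=1$, $R_{-1}=0$, $R_0=X$, $\sigma_0=1$, $s_1(x)=x([n])$, and the numerator $s_1(x)\cdot2\,\partial_{x_1}Z-\sigma_0Z$ has integrand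
$$\omega\bigl[x([n])\cdot1+x([n])(1-t^2x([n]))-x([n])\bigr]=\omega\,x([n])\,\bigl(1-t^2x([n])\bigr).$$
It is positive for small $t$ and negative for large $t$, although its integral is $0$, since $Q_{n-1}$ is constant. The whole integrand comes from $P$. So the term $\omega P$ must be treated before we look for a pointwise sign.

**Step 7: $\omega P$ is an exact derivative.** We show $\omega P=\frac{d}{dt}(\omega\,t\,T_{k-1})$. From (7), $\partial_t\ell_l=x_l(1+t\ell_l)$, so
$$\partial_tT_{k-1}=\sum_{E\subset J,\,|E|=k-1}\ \sum_{l\in E}x_l\,\ell_{E\setminus\{l\}}+t\sum_{E\subset J,\,|E|=k-1}x(E)\,\ell_E .$$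
In the first sum group by $E'=E\setminus\{l\}$: for each $E'$ of size $k-2$ the index $l$ runs over $J\setminus E'$, which gives $R_{k-2}$. In the second write $x(E)=X-x(J\setminus E)$. So
$$\partial_tT_{k-1}=R_{k-2}+t\,(XT_{k-1}-R_{k-1}).$$
Since $\omega'=-t(x_1+X)\omega$,
$$\frac{d}{dt}(\omega tT_{k-1})=\omega\bigl[-t^2(x_1+X)T_{k-1}+T_{k-1}+tR_{k-2}+t^2XT_{k-1}-t^2R_{k-1}\bigr]=\omega P .$$
The function $\omega tT_{k-1}$ vanishes at $t=0$, and by the bound of Step 5 it tends to $0$ as $t\to\infty$. Hence $\int_0^\infty\omega P\,dt=0$ and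
$$2\,\partial_{x_1}Z=\int_0^\infty\omega\,[\,T_{k-1}+L_1R_{k-2}\,]\,dt .\tag{9}$$

**Step 8: the logarithmic derivative of $Q_i$.** We combine (5), (6) and (9). We have $s_k(x)=\sigma_k+x_1\sigma_{k-1}$ and $\partial_{x_1}s_k(x)=\sigma_{k-1}$. The numerator $s_k(x)\cdot2\,\partial_{x_1}Z-\sigma_{k-1}Z$ is the integral of $\omega$ times
$$(\sigma_k+x_1\sigma_{k-1})(T_{k-1}+L_1R_{k-2})-\sigma_{k-1}(R_{k-1}+x_1T_{k-1}+x_1L_1R_{k-2}),$$
and the terms with $x_1\sigma_{k-1}$ cancel. So
$$\partial_{x_1}\log Q_i^2=\frac1{s_k(x)\,Z}\int_0^\infty\omega\,D\,dt,\qquad D=\sigma_k\,(T_{k-1}+L_1R_{k-2})-\sigma_{k-1}R_{k-1}.\tag{10}$$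
The prefactor is positive. In the example $k=1$ we now get $D=\sigma_1-R_0=X-X=0$ for every $t$, as it should be.

## 7. The integrand $D$ as a combination of differences $L(x_1,t)-L(x_l,t)$

Fix $t>0$ and write $\rho_l=L(x_l,t)>0$, so $\ell_l=x_l\rho_l$.

**The smallest case, $n=3$, $i=1$, $k=2$.** Here $J=\{2,3\}$, $\sigma_2=x_2x_3$, $\sigma_1=x_2+x_3$, $T_1=x_2\rho_2+x_3\rho_3$, $R_0=x_2+x_3$ and $R_1=x_3\ell_2+x_2\ell_3=x_2x_3(\rho_2+\rho_3)$. So
$$D=x_2x_3\bigl[x_2\rho_2+x_3\rho_3+\rho_1(x_2+x_3)-(x_2+x_3)(\rho_2+\rho_3)\bigr]=x_2^2x_3(\rho_1-\rho_3)+x_2x_3^2(\rho_1-\rho_2).$$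
This has the form announced in (1). Note how it came out: we collected the terms by their monomial in the $x$'s, and for each monomial the $\rho$'s arranged themselves into differences. We do the same in general.

**Step 9: every factor as a sum over monomials in $x$.** All sets below are subsets of $J$. By definition $T_{k-1}=\sum_{|F|=k-1}x_F\rho_F$. In $R_{k-2}=\sum_{|E|=k-2}\sum_{l\in J\setminus E}x_l\,x_E\,\rho_E$ group by $F=E\cup\{l\}$; then $\rho_E=\rho_{F\setminus\{l\}}$, and the sum over $l\in F$ gives $s_{k-2}(\rho_F)$. The same works for $R_{k-1}$. Thus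
$$T_{k-1}=\sum_{|F|=k-1}x_F\,\rho_F,\qquad R_{k-2}=\sum_{|F|=k-1}x_F\,s_{k-2}(\rho_F),\qquad R_{k-1}=\sum_{|F'|=k}x_{F'}\,s_{k-1}(\rho_{F'}).\tag{11}$$
Also $\sigma_k=\sum_{|A|=k}x_A$ and $\sigma_{k-1}=\sum_{|A'|=k-1}x_{A'}$. So
$$D=\sum_{|A|=k,\,|F|=k-1}x_Ax_F\,\bigl[\rho_F+\rho_1s_{k-2}(\rho_F)\bigr]-\sum_{|A'|=k-1,\,|F'|=k}x_{A'}x_{F'}\,s_{k-1}(\rho_{F'}).$$

**Step 10: grouping by monomials.** For a pair $(A,F)$ put $C=A\cap F$ and $B=A\,\triangle\,F$. Then $x_Ax_F=x_C^2x_B$. With $c=|C|$ and $m=k-1-c$ we have $|B|=(2k-1)-2c=2m+1$. Given disjoint $C,B$ of these sizes, the pairs with this intersection and symmetric difference are exactly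
$$F=C\cup M,\quad A=C\cup(B\setminus M),\qquad M\subset B,\ |M|=m .$$
For the second sum put $C=A'\cap F'$, $B=A'\,\triangle\,F'$. The sizes $c$ and $2m+1$ are related as before, and the pairs are
$$F'=C\cup M',\quad A'=C\cup(B\setminus M'),\qquad M'\subset B,\ |M'|=m+1 .$$

We need the sums over $M$ and $M'$ of the $\rho$-factors. First, $\sum_M\rho_{C\cup M}=\rho_C\,s_m(\rho_B)$. Next, $C\cup M$ has $k-1$ elements, so each term of $s_{k-2}(\rho_{C\cup M})$ omits one element, either from $C$ or from $M$: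
$$s_{k-2}(\rho_{C\cup M})=s_{c-1}(\rho_C)\,\rho_M+\rho_C\,s_{m-1}(\rho_M).$$
An $(m-1)$-subset of $B$ lies in $(2m+1)-(m-1)=m+2$ of the $m$-subsets of $B$. Hence
$$\sum_Ms_{k-2}(\rho_{C\cup M})=s_{c-1}(\rho_C)\,s_m(\rho_B)+(m+2)\,\rho_C\,s_{m-1}(\rho_B).$$
In the same way $s_{k-1}(\rho_{C\cup M'})=s_{c-1}(\rho_C)\rho_{M'}+\rho_Cs_m(\rho_{M'})$, and an $m$-subset of $B$ lies in $(2m+1)-m=m+1$ of the $(m+1)$-subsets, so
$$\sum_{M'}s_{k-1}(\rho_{C\cup M'})=s_{c-1}(\rho_C)\,s_{m+1}(\rho_B)+(m+1)\,\rho_C\,s_m(\rho_B).$$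
The conventions $s_{-1}=0$ cover $c=0$ and $m=0$. Adding, the terms with $\rho_Cs_m(\rho_B)$ have total coefficient $1-(m+1)=-m$, and
$$D=\sum_{(C,B)}x_C^2x_B\Bigl\{\rho_C\bigl[(m+2)\rho_1s_{m-1}(\rho_B)-m\,s_m(\rho_B)\bigr]+s_{c-1}(\rho_C)\bigl[\rho_1s_m(\rho_B)-s_{m+1}(\rho_B)\bigr]\Bigr\},\tag{12}$$
where the sum is over disjoint $C,B\subset J$ with $|C|=c=k-1-m$, $|B|=2m+1$, $0\le m\le k-1$.

**Step 11: the brackets are sums of differences.** Count. In
$$\sum_{M\subset B,\,|M|=m-1}\rho_M\sum_{l\in B\setminus M}(\rho_1-\rho_l)$$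
each $M$ has $m+2$ choices of $l$, and each $m$-subset arises as $M\cup\{l\}$ in $m$ ways. So this equals $(m+2)\rho_1s_{m-1}(\rho_B)-m\,s_m(\rho_B)$, the first bracket. Likewise
$$\sum_{M\subset B,\,|M|=m}\rho_M\sum_{l\in B\setminus M}(\rho_1-\rho_l)=(m+1)\rho_1s_m(\rho_B)-(m+1)s_{m+1}(\rho_B),$$
which is $m+1$ times the second bracket. Collecting, for each $l$, the factors of $\rho_1-\rho_l$,
$$D=\sum_{l=2}^nW_l\,\bigl(L(x_1,t)-L(x_l,t)\bigr),\tag{13}$$
$$W_l=\sum_{(C,B):\,l\in B}x_C^2x_B\Bigl\{\rho_C\,s_{m-1}(\rho_{B\setminus\{l\}})+\tfrac1{m+1}\,s_{c-1}(\rho_C)\,s_m(\rho_{B\setminus\{l\}})\Bigr\}\ \ge\ 0 .$$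
Together with (10) this proves (1), with positive factor $1/(s_k(x)Z)$.

**Step 12: strict positivity of the weights.** If $k\ge2$, then $W_l>0$ for all $l\in J$ and all $t>0$. Indeed, take $m=0$, $B=\{l\}$ and any $C\subset J\setminus\{l\}$ with $|C|=k-1$. Such a $C$ exists because $|J\setminus\{l\}|=n-2\ge n-i-1=k-1$, as $i\ge1$. Its second term contributes $x_C^2\,x_l\,s_{k-2}(\rho_C)$, which is positive since $0\le k-2\le|C|$. All other contributions are nonnegative.

## 8. Monotonicity in the extreme coordinates (Theorem B.1)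

Let $1\le i\le n-2$, that is, $k\ge2$. If $u_1=\min_ju_j$, then $x_1=\max_jx_j$. Since $L(\cdot,t)$ is strictly increasing, every difference in (13) is nonnegative. If some $x_l<x_1$, then $W_l>0$ makes $D>0$ for all $t>0$. By (10), $\partial_{x_1}\log Q_i^2\ge0$, strictly unless all $x_j$ are equal. Since $x_1=u_1^{-2}$ is decreasing in $u_1$, with $\partial_{u_1}=-2u_1^{-3}\partial_{x_1}$, we get $\partial_{u_1}Q_i\le0$, strictly unless all $u_j$ are equal. If $u_1=\max_ju_j$, all differences are nonpositive and all signs reverse. Because $Q_i$ is symmetric, the same holds for every index in place of $1$.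

At a critical point the derivative with respect to a minimal coordinate vanishes, so all coordinates are equal. Conversely, at $(c,\dots,c)$ all differences in (13) are zero, so $D=0$ and all partial derivatives vanish. This proves B.1. $\square$

## 9. Raising the small coordinates together: Theorem A for $1\le i\le n-2$

Knowing the only interior critical points does not finish the proof. Minimizers might have zero coordinates, and for $i\ge2$ the admissible part of $S^{n-1}$ is not closed (for $i=2$, normalized vectors $(1,\delta,\dots,\delta)$ tend to the inadmissible $(1,0,\dots,0)$), so even existence of a minimizer would need an argument. A path from $u$ to a constant vector avoids both points.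

Let $u$ be admissible and not of the form $(c,\dots,c)$. Let $\alpha=\min_ju_j<\beta=\max_ju_j$. For $\tau\in[\alpha,\beta]$ put
$$u(\tau)=(\max(u_j,\tau))_{j=1}^n,\qquad q(\tau)=Q_i(u(\tau)).$$
Then $u(\alpha)=u$ and $u(\beta)=(\beta,\dots,\beta)$. Since $s_i(u(\tau)^2)\ge s_i(u^2)>0$, every $u(\tau)$ is admissible, and $q$ is continuous on $[\alpha,\beta]$.

Let $\tau\in(\alpha,\beta)$ be different from all $u_j$. Then $\tau>\alpha\ge0$, so $u(\tau)\in(0,\infty)^n$, where $Q_i$ is $C^1$. Near $\tau$ the set $\{j:u_j<\tau\}$ does not change, and it is nonempty since it contains a minimal coordinate. By the chain rule,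
$$q'(\tau)=\sum_{j:\,u_j<\tau}\partial_{u_j}Q_i(u(\tau)).$$
Each moving coordinate equals $\tau$, the minimum of $u(\tau)$, and $u(\tau)$ is not constant because its maximum is $\beta>\tau$. By B.1 each summand is negative, so $q'(\tau)<0$. This holds off a finite set, and $q$ is continuous, so $q$ is strictly decreasing on $[\alpha,\beta]$. Therefore
$$Q_i(u)=q(\alpha)>q(\beta)=Q_i(\beta,\dots,\beta)=Q_i(1,\dots,1)=c_{n,i}.$$
The argument includes vectors with zero coordinates, which is the case $\alpha=0$. With the integral expression from Section 5, Theorem A is proved. $\square$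

## 10. The upper bound, clipping, and the constants $c_{n,i}$

Let $1\le i\le n-2$.

**Proof of B.2.** The lower bound with its equality case is Theorem A. For the upper bound we send small coordinates to $0$. Let $u$ have $p\ge i+2$ nonzero coordinates. Delete the zeros and work in $\mathbb R^p$, where B.1 applies since $i\le p-2$. Let $u_1$ be a smallest coordinate, and replace it by $\tau\in[0,u_1]$. For $0<\tau<u_1$ the coordinate $\tau$ is strictly smaller than the other $p-1$, so by B.1 $Q_i$ has negative derivative in $\tau$. It is continuous on $[0,u_1]$, because the $p-1\ge i+1$ other coordinates stay nonzero and keep the vector admissible. So setting $u_1=0$ strictly increases $Q_i$. Repeat until exactly $i+1$ nonzero coordinates remain. By (3) the final value is $2^i/i!$, hence $Q_i(u)<2^i/i!$. If $u$ has at most $i+1$ nonzero coordinates, it has exactly $i$ or $i+1$ of them by admissibility, and (3) gives $Q_i(u)=2^i/i!$. $\square$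

**Proof of B.3.** We move in two stages, first from below and then from above.

*First stage.* Let $v_j=\max(u_j,a)$. If $a=\min_ju_j$, then $v=u$. Otherwise move along $\max(u_j,\tau)$ with $\tau$ from $\min_ju_j$ to $a$. For $\tau$ in the open interval and different from all $u_j$, the moving coordinates are the minimal ones, and the vector is not constant since $\tau<a\le\max_ju_j$. As in Section 9, $Q_i$ strictly decreases along this path, so $Q_i(v)<Q_i(u)$. In all cases $\min_jv_j=a>0$ and $\max_jv_j=\max_ju_j$.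

*Second stage.* If $b=\max_jv_j$, then $\bar u=v$. Otherwise move along $\min(v_j,\tau)$ with $\tau$ decreasing from $\max_jv_j$ to $b$. All these vectors lie in $(0,\infty)^n$. For $b<\tau<\max_jv_j$, different from all $v_j$, the moving coordinates $\{j:v_j>\tau\}$ form a nonempty set, each equals the maximum $\tau$, and the vector is not constant because its minimum is $a\le b<\tau$. By B.1 the derivative of $Q_i$ in $\tau$ is positive, so $Q_i$ strictly decreases as $\tau$ decreases. The end point is $\bar u$, so $Q_i(\bar u)<Q_i(v)$.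

Altogether $Q_i(\bar u)\le Q_i(u)$. If $\bar u\ne u$, then $a>\min_ju_j$ or $b<\max_ju_j$, so at least one stage is strict. $\square$

**Proof of B.4.** *Monotonicity in $n$.* Let $n\ge i+1$. In dimension $n+1\ge i+2$ the vector $(1,\dots,1,0)$ with $n$ ones is admissible and not constant, so Theorem A gives $c_{n+1,i}<Q_i(1,\dots,1,0)$. Deleting the zero, the right side is $Q_i(1,\dots,1)=c_{n,i}$ in dimension $n$. The value $c_{i+1,i}=2^i/i!$ is (3).

*The upper bound for $c_{n,i}$.* We use McMullen's inequality $V_i(K)\le V_1(K)^i/i!$ (P. McMullen, *Inequalities between intrinsic volumes*, Monatsh. Math. 111 (1991)) and estimate $V_1$. First, with $g$ a standard Gaussian vector in $\mathbb R^n$ and $h_K$ the support function of $K$,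
$$V_1(K)=\sqrt{2\pi}\,\mathbb E\,h_K(g).$$
To see this, let $\theta$ be uniform on $S^{n-1}$. The projection of $K$ onto the line $\mathbb R\theta$ has length $h_K(\theta)+h_K(-\theta)$, and $\kappa_1=2$. So the definition of $V_1$ gives $V_1(K)=\frac{n\kappa_n}{2\kappa_{n-1}}\cdot2\,\mathbb E\,h_K(\theta)$, where
$$\frac{n\kappa_n}{\kappa_{n-1}}=\frac{n\sqrt\pi\,\Gamma(\frac{n+1}2)}{\Gamma(\frac n2+1)}=\frac{2\sqrt\pi\,\Gamma(\frac{n+1}2)}{\Gamma(\frac n2)} .$$
On the other hand, $|g|$ and $g/|g|$ are independent and $h_K$ is positively homogeneous, so $\mathbb E\,h_K(g)=\mathbb E|g|\cdot\mathbb E\,h_K(\theta)$ with $\mathbb E|g|=\sqrt2\,\Gamma(\frac{n+1}2)/\Gamma(\frac n2)$. The ratio of the two constants is $2\sqrt\pi/\sqrt2=\sqrt{2\pi}$.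

For $K=C_n(1,\dots,1)$ we have $h_K(g)=\max_{j\le n}|g_j|$. For $\lambda>0$, Jensen's inequality gives
$$e^{\lambda\,\mathbb E\max_j|g_j|}\le\mathbb E\,e^{\lambda\max_j|g_j|}\le\sum_{j=1}^n\mathbb E\,(e^{\lambda g_j}+e^{-\lambda g_j})=2n\,e^{\lambda^2/2},$$
so $\mathbb E\max_j|g_j|\le\frac{\log2n}\lambda+\frac\lambda2$. With $\lambda=\sqrt{2\log2n}$ the right side is $\sqrt{2\log2n}$. Hence $V_1(C_n(1,\dots,1))\le\sqrt{4\pi\log2n}$ and $V_i(C_n(1,\dots,1))\le(4\pi\log2n)^{i/2}/i!$. Dividing by $\sqrt{\binom ni}$ gives the stated bound. It tends to $0$ as $n\to\infty$, because $i\ge1$ is fixed and $\binom ni$ grows like $n^i/i!$.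

*The value for $i=n-2$.* We have to compute $\int_0^\infty e^{-(n-1)t^2/2}\,\Phi(t)\,dt$. Insert the definition of $\Phi$ and substitute $t=r/\sqrt{n-1}$:
$$\int_0^\infty e^{-(n-1)t^2/2}\,\Phi(t)\,dt=\sqrt{\tfrac2\pi}\,\frac1{\sqrt{n-1}}\iint_{0<y<r/\sqrt{n-1}}e^{-(r^2+y^2)/2}\,dy\,dr .$$
The domain is a planar sector of angle $\arctan\frac1{\sqrt{n-1}}$, and in polar coordinates the radial integral is $\int_0^\infty\varrho\,e^{-\varrho^2/2}d\varrho=1$. So the double integral equals $\arctan\frac1{\sqrt{n-1}}$, which is $\arcsin\frac1{\sqrt n}$ (a right triangle with legs $1$ and $\sqrt{n-1}$ has hypotenuse $\sqrt n$). Put this into the formula for $c_{n,i}$ with $i=n-2$, $n-i=2$ and $\binom n2=\frac{n(n-1)}2$: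
$$c_{n,n-2}=\frac{2^{n-1}\cdot2\,\sqrt{n(n-1)/2}}{(n-2)!\,\sqrt{2\pi}}\cdot\sqrt{\frac2\pi}\,\frac{\arcsin\frac1{\sqrt n}}{\sqrt{n-1}}=\frac{2^{n-2}}{(n-2)!}\cdot\frac{2\sqrt2}\pi\,\sqrt n\,\arcsin\frac1{\sqrt n}.$$
For $n=3$ this is $\frac{4\sqrt6}\pi\arcsin\frac1{\sqrt3}$. Since $\cos(2\arcsin\frac1{\sqrt3})=1-\frac23=\frac13$, it equals $\frac{2\sqrt6}\pi\arccos\frac13$, in agreement with the octahedron in Section 3. This proves B.4. $\square$
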